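# A branched covering of $\mathbf S^4$ that is quasiregular in no coordinates

## 1. Piecewise linear branched coverings are quasiregular

A continuous map $f:X\to Y$ of topological spaces is a **branched covering** if it is open and every fibre $f^{-1}(y)$ is a discrete subset of $X$. For a domain $\Omega\subset\mathbf R^n$, $n\ge2$, a nonconstant map $f:\Omega\to\mathbf R^n$ is **quasiregular** if $f\in W^{1,n}_{loc}(\Omega;\mathbf R^n)$ and there is a constant $K\ge1$ with
$$|f'(x)|^n\le K\,J_f(x)\quad\text{for almost every }x\in\Omega, \tag{1}$$
where $|f'(x)|$ is the operator norm and $J_f$ the Jacobian determinant. A map $\mathbf S^n\to\mathbf S^n$, $\mathbf S^n=\mathbf R^n\cup\{\infty\}$, is quasiregular if it is so in stereographic or Möbius coordinates on both sides, with a single $K$.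

A nonconstant quasiregular map is open and discrete. We ask for a converse up to change of coordinates: can every branched covering of $\mathbf S^n$ be made quasiregular by composing it with homeomorphisms? Precisely:

**Question.** Is there a branched covering $f:\mathbf S^n\to\mathbf S^n$, for some $n\ge3$, such that $\phi\circ f\circ\psi$ fails to be quasiregular for every pair of homeomorphisms $\phi,\psi:\mathbf S^n\to\mathbf S^n$?

It is recorded, with the reference [16, Question 28], in Juha Heinonen, "The branch set of a quasiregular mapping", arXiv:math/0304333 (2003).

**Example (winding map).** Write $\mathbf R^n=\mathbf C\times\mathbf R^{n-2}$ in coordinates $(r,\theta,x)$ and let $f(r,\theta,x)=(r,m\theta,x)$, $m\ge1$. Off $r=0$ the differential stretches the $\theta$-direction by $m$ and is isometric in the others, so $|f'|=m$, $J_f=m$, and (1) holds with $K=m^{n-1}$; also $f$ is Lipschitz. Since $f(tx)=tf(x)$ for $t>0$ and $|f(x)|=|x|$, the map commutes with the inversion $x\mapsto x/|x|^2$. So with $f(\infty)=\infty$ it has the same form near $\infty$, and it is quasiregular on $\mathbf S^n$.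

The easy case is the class of maps with a piecewise linear (PL) model. A PL map is **nondegenerate** if it is injective on the simplices of suitable local triangulations (equivalently, finite-to-one on compact sets). Let $X,Y$ be oriented PL $n$-manifolds without boundary. I call a nondegenerate PL map $f:X\to Y$ **positive** if it preserves orientation on all $n$-simplices of local triangulations. For instance $x\mapsto|x|$ on $\mathbf R$ is nondegenerate but not positive, and it is not open at $0$. The simplicial double covering of a square by an octagon is positive for suitable orientations. Compositions of positive maps are positive (subdivide).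

From Rourke–Sanderson, *Introduction to PL Topology*, we use the following facts, together denoted (RS): PL maps of compact polyhedra become simplicial after subdividing given triangulations; subdivisions of subcomplexes extend; the closed complement of a PL $n$-ball in a PL $n$-sphere is a PL ball; PL homeomorphisms between boundaries of PL balls extend to the balls; any two points of $\mathbf S^n$, $n\ge2$, can be moved to any two others by a PL homeomorphism.

**Lemma 1.** A positive PL map $f:X\to Y$ is discrete and open.

*Proof.* Let $x\in X$. Choose a compact polyhedral neighborhood $P$ of $x$, triangulated so that $f|_P$ is simplicial into a triangulation of a compact polyhedron in $Y$ and injective on simplices. Each simplex contains at most one point of $f^{-1}(f(x))$, so $f^{-1}(f(x))\cap P$ is finite and $f$ is discrete.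

For openness, let $U\subset\operatorname{int}P$ be an arbitrarily small compact neighborhood of $x$ with $U\cap f^{-1}(f(x))=\{x\}$. Let $V\ni f(x)$ be a connected open set missing the compact set $f(\partial U)$. Then the local degree of $f|_{\operatorname{int}U}$ is the same over all points of $V$; call it $d$. Let $Z$ be the image of the $(n-1)$-skeleton of $P$; it is closed and nowhere dense. If $y\in V\setminus Z$, all preimages of $y$ in $U$ lie in open $n$-simplices, where $f$ is an orientation preserving local homeomorphism. Each contributes $+1$, so $d$ is their number.

We claim $d\ge1$. The set $\operatorname{int}U\cap f^{-1}(V)$ is a neighborhood of $x$, hence meets an open $n$-simplex of $P$. On that simplex $f$ is affine and injective, so $f^{-1}(Z)$ is nowhere dense in it, and some point of $\operatorname{int}U$ is mapped into $V\setminus Z$. So $d\ge 1$ and $V\setminus Z\subset f(U)$. As $f(U)$ is compact and $V\setminus Z$ is dense in $V$, we get $V\subset f(U)$. $\square$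

**Proposition 2.** Let $P,P'$ be oriented PL $n$-spheres and $f:P\to P'$ a positive PL map. Then $f$ is a branched covering, and there are homeomorphisms $\alpha:\mathbf S^n\to P$, $\alpha':P'\to\mathbf S^n$ with $\alpha' f\alpha$ quasiregular. Consequently, if $f_0:\mathbf S^n\to\mathbf S^n$ is obtained from $f$ by any identifications of $P,P'$ with $\mathbf S^n$, some $\phi f_0\psi$ is quasiregular.

*Proof.* The first claim is Lemma 1. Identify $P$ and $P'$, by orientation preserving PL homeomorphisms, with the boundary $D$ of an $(n+1)$-simplex in $\mathbf R^{n+1}$ with barycenter $0$. By (RS) there are subdivisions $K_1,K_2$ of $D$ for which $f:K_1\to K_2$ is simplicial, and it is injective on simplices. Let $r:D\to\mathbf S^n$ be the radial projection $x\mapsto x/|x|$. No facet lies in a hyperplane through $0$, so $r$ is a smooth diffeomorphism of each closed facet onto its image.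

Put $g=rfr^{-1}$. The sphere is a finite union of the sets $r(\sigma)$, $\sigma$ an $n$-simplex of $K_1$. On each of them $g$ is a composition of three smooth diffeomorphisms: $r^{-1}$, the linear isomorphism $\sigma\to f(\sigma)$, and $r$. By compactness there is $L$ with $|g'|\le L$ and $J_g\ge1/L$ on every piece; the Jacobian is positive because $f$ is positive. Each $r(\sigma)$ meets a minimal great circle arc in an interval, being the trace on the sphere of a convex cone. So such an arc is cut into finitely many arcs on which $g$ is $L$-Lipschitz, and $g$ is $L$-Lipschitz on $\mathbf S^n$. Hence $g$ is locally in $W^{1,n}$ and $|g'|^n\le L^{n+1}J_g$ almost everywhere. Stereographic charts are conformal, so they do not change the constant.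

For the last claim write $f_0=\gamma'f\gamma$ with homeomorphisms $\gamma:\mathbf S^n\to P$ and $\gamma':P'\to\mathbf S^n$; take $\phi=\alpha'\gamma'^{-1}$ and $\psi=\gamma^{-1}\alpha$. $\square$

What changes in general? A branched covering need not have a PL model, so a counterexample must be non-PL somewhere. But $\phi$ and $\psi$ are arbitrary homeomorphisms, so distortion in given coordinates proves nothing. We need a topological consequence of being quasiregular in *some* coordinates, and then a map violating it.

## 2. Statement of the results

For a path family $\Gamma$ in an open subset of $\mathbf R^n$, the ($n$-)modulus $\mathsf M(\Gamma)$ is the infimum of $\int\rho^n\,dx$ over Borel $\rho\ge0$ with $\int_\gamma\rho\,ds\ge1$ for all locally rectifiable $\gamma\in\Gamma$.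

**Example.** Let $\Gamma$ join the bottom to the top of a box with base area $a$ and height $h$. Taking $\rho=1/h$ gives $\mathsf M(\Gamma)\le a/h^{n-1}$. For admissible $\rho$, Hölder's inequality on each vertical segment gives $1\le h^{n-1}\int\rho^n$, and integrating over the base gives $\mathsf M(\Gamma)= a/h^{n-1}$.

A homeomorphism $\tau$ is **quasiconformal** (QC) if $K^{-1}\mathsf M(\Gamma)\le\mathsf M(\tau\Gamma)\le K\,\mathsf M(\Gamma)$ for some $K$ and all path families $\Gamma$. It may reverse orientation. A **QC structure** on a topological manifold is a maximal atlas with locally QC transition maps. A map between manifolds with QC structures is **locally quasiregular** if each point has a neighborhood on which the map is quasiregular in suitable charts.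

**Example.** An $L$-bi-Lipschitz $\tau$ is QC: if $\rho$ is admissible for $\tau\Gamma$ then $L\cdot(\rho\circ\tau)$ is admissible for $\Gamma$, and $\int L^n\rho(\tau x)^n\,dx\le L^{2n}\int\rho^n$, so $\mathsf M(\Gamma)\le L^{2n}\mathsf M(\tau\Gamma)$; apply the same to $\tau^{-1}$. PL and smooth transition maps are locally bi-Lipschitz, so PL and smooth structures define QC structures.

Let $B_f$ be the (closed) set of points where $f$ is not locally injective. The **degree** of a branched covering $f:\mathbf S^4\to\mathbf S^4$ is the number of preimages of a point off $f(B_f)$. It is well defined by this fact: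

* **(V)** (Chernavskii; Väisälä, *Discrete open mappings on manifolds*, 1966.) For a discrete open map $f$ of $n$-manifolds, $\dim f(B_f)\le n-2$.

Indeed the compact set $f(B_f)$ is then nowhere dense and does not separate $\mathbf S^4$, and over its connected complement $f$ is a proper local homeomorphism, that is, a finite covering.

**Theorem 3.** There is a branched covering $F:\mathbf S^4\to\mathbf S^4$ such that $\phi\circ F\circ\psi$ is not quasiregular for any homeomorphisms $\phi,\psi:\mathbf S^4\to\mathbf S^4$.

**Theorem 4.** $F$ in Theorem 3 can be chosen so that moreover:

* (a) There are no QC structures (standard or not) on the domain and target 4-spheres for which $F$ is locally quasiregular.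
* (b) There are points $x_0,z_0$ and a PL structure (hence a QC structure) on the domain minus $\{x_0,z_0\}$ for which $F$, restricted to this set, is PL and locally quasiregular into the standard 4-sphere.
* (c) For every branched covering $f:\mathbf S^4\to\mathbf S^4$ and every nonempty open $V\subset\mathbf S^4$ there is a branched covering $f':\mathbf S^4\to\mathbf S^4$ with $f'=f$ off $V$ and property (a). There are maps with property (a) of every degree $d\ge\deg F$.

So the answer to the question is yes, with $n=4$. Part (b) says that the example leaves the easy case of Proposition 2 at only two points.

## 3. Quasiconformal structures descend along local models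

Let $F:X\to Y$ be a discrete open map of $n$-manifolds and $p:M\to Y$ a continuous map from an $n$-manifold $M$. Call $p$ **locally modelled on $F$** if $M$ is covered by open sets $O_i$ with open embeddings $h_i:O_i\to X$ such that $F\circ h_i=p|_{O_i}$. Note the equality of maps: no change of coordinates in $Y$ is allowed.

**Example.** On the Riemann sphere let $F(z)=\frac12(z+z^{-1})$ and $p(z)=\frac12(z^2+z^{-2})=F(z^2)$. On $\mathbf C\setminus\{0\}$ the map $p$ is locally modelled on $F$: near each point $z\mapsto z^2$ is injective, and we take it for $h_i$. At $0$ there is no model: $p$ is two-to-one near $0$ with $p(0)=\infty$, while $F$ is a local homeomorphism at both points $0,\infty$ of $F^{-1}(\infty)$.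

We quote from S. Rickman, *Quasiregular Mappings* (Thms. II.2.4, II.8.1, and Ch. I.4). For a nonconstant quasiregular $f$:

* **(KO)** $\mathsf M(\Gamma)\le K_O\,N(f,A)\,\mathsf M(f\Gamma)$ for path families $\Gamma$ in a Borel set $A$ with $N(f,A)=\sup_y\#(f^{-1}(y)\cap A)<\infty$.
* **(P)** $\mathsf M(f\Gamma)\le K_I\,\mathsf M(\Gamma)$ (Poletsky).
* $f$ is discrete and open, and each point has a neighborhood $U$ with $N(f,U)<\infty$.

**Proposition 5 (descent).** Let $p:M\to Y$ be locally modelled on $F:X\to Y$. If $X,Y$ have QC structures for which $F$ is locally quasiregular, then $M$ has a QC structure.

*Proof.* Use the maps $h_i$, followed by charts of $X$, as charts of $M$. We must show that each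
$$\tau=h_jh_i^{-1}:h_i(O_i\cap O_j)\to h_j(O_i\cap O_j)$$
is locally QC. The point is that $\tau$ is invisible to $F$: since $Fh_j=p=Fh_i$ on $O_i\cap O_j$, we have $F\circ\tau=F$.

Fix $a$ in the domain of $\tau$. Let $F$ be quasiregular in charts $\xi,\eta$ near $a$ and in charts $\xi',\eta'$ near $\tau(a)$. Both $\eta$ and $\eta'$ are charts of $Y$ near the same point $F(a)=F(\tau(a))$, so $\eta'\eta^{-1}$ is QC near $\eta(F(a))$, and passing from $\eta$ to $\eta'$ changes moduli by a factor at most $K'$. Take an open $V\ni a$ so small that all this applies on $V$ and $\tau V$ and that $N=\max(N(F,V),N(F,\tau V))<\infty$. Let $K_O,K_I$ be constants valid for both local expressions. For a path family $\Gamma$ in $V$ we have $F\Gamma=F(\tau\Gamma)$. Computing moduli in $\xi$ for $\Gamma$, in $\xi'$ for $\tau\Gamma$, and in $\eta$ for image families,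
$$\mathsf M(\Gamma)\le K_ON\,\mathsf M(F\Gamma)=K_ON\,\mathsf M(F\tau\Gamma)\le K_OK_IK'N\,\mathsf M(\tau\Gamma). \tag{2}$$
The first step is (KO) near $a$; the last is (P) near $\tau(a)$ in $\xi',\eta'$, corrected by $K'$. Interchanging the roles of $a$ and $\tau(a)$ gives
$$\mathsf M(\tau\Gamma)\le K_OK_IK'N\,\mathsf M(\Gamma).$$
So $\tau|_V$ is QC. $\square$

The topological input is S. Donaldson, D. Sullivan, *Quasiconformal 4-manifolds*, Acta Math. 163 (1989):

* **(DS)** There are closed simply connected topological 4-manifolds admitting no QC structure (e.g. with definite non-diagonalizable intersection form).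

**Corollary 6.** Let $F:\mathbf S^4\to\mathbf S^4$ be a branched covering, $M$ a closed 4-manifold with no QC structure, and $p:M\to\mathbf S^4$ locally modelled on $F$. Then there are no QC structures on domain and target for which $F$ is locally quasiregular. In particular no $\phi F\psi$ is quasiregular.

*Proof.* The first claim is Proposition 5. If $\phi F\psi$ were quasiregular, take on the domain the structure with charts $c\circ\psi^{-1}$ and on the target that with charts $c\circ\phi$, with $c$ running over standard charts. In these charts $F$ reads $c\,\phi F\psi\,c'^{-1}$, so $F$ would be locally quasiregular. $\square$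

It remains to construct $F$, $M$, $p$. As $M$ is compact, $F$ only has to contain finitely many local pieces of one map $p$.

## 4. One puncture against two

Fix an oriented closed simply connected 4-manifold $M$ as in (DS), a point $x_0\in M$, and an open $O\ni x_0$ with $O\cong\mathbf R^4$. Two existence theorems are available.

* **(Q)** (F. Quinn, *Ends of maps III*, J. Diff. Geom. 17 (1982); Freedman–Quinn, *Topology of 4-manifolds*, §8.2.) Connected noncompact topological 4-manifolds are smoothable.
* **(PZ)** (R. Piergallini, D. Zuddas, *On branched covering representation of 4-manifolds*, J. London Math. Soc. (2019).) For every connected oriented open PL 4-manifold $W$ there is a PL branched covering $q:W\to\mathbf S^4\setminus\mathrm{End}\,W$ of finite degree (degree 4 suffices), with the end space $\mathrm{End}\,W$ tamely embedded in $\mathbf S^4$.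

In (PZ), a PL branched covering is a proper nondegenerate PL map which is an ordinary finite covering over the complement of a closed subpolyhedron $B_q$ of dimension $\le2$. Recall that an end of $W$ is a consistent choice of a component of $W\setminus C$ with noncompact closure for each compact $C$. For example $\mathbf R^4$ has one end and $\mathbf S^3\times\mathbf R$ has two; adding the ends as points gives $\mathbf S^4$ in both cases.

By (Q), $M\setminus x_0$ has a smooth, hence a PL, structure. We fix it, with the orientation of $M$.

The first thing to try is to apply (PZ) to $M\setminus x_0$, which has one end. The resulting proper map extends to a continuous map $M\to\mathbf S^4$ that is PL off $x_0$. One then looks for a branched covering of $\mathbf S^4$ containing all its local pieces. Away from $x_0$ this works: near a vertex a simplicial map is a cone over a map of 3-spheres, and the suspension of that map is defined on a 4-sphere (Section 7). At $x_0$ it stops. A compact neighborhood $C$ of $x_0$ in $O$ does lie in the 4-sphere $\hat S=O\cup\{z_0\}$, but the map must be extended from $C$ to $\hat S$. To extend by triangulating, we need a finite triangulation of $\hat S\setminus\operatorname{int}C$ compatible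 with the PL structure near $\partial C$. That structure lives on $W=O\setminus x_0=\hat S\setminus\{x_0,z_0\}$, and nothing we have extends it over the second puncture $z_0$.

Now compare the complements of $C$ in the two manifolds. In $\hat S$ the complement contains the bad point $z_0$; in $M$ it contains no bad point. So extension from $C$ to $M$ is within reach, and extension from $C$ to $\hat S$ is not. This dictates the order: first construct a branched covering of the *sphere* $\hat S$, by applying (PZ) to the two-ended manifold $W$, which settles both punctures at once; then extend its germ at $x_0$ over $M$.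

## 5. A branched covering of $\hat S$, wild at two points

Let $W=O\setminus x_0$, an open subset of the PL manifold $M\setminus x_0$. Topologically $W\cong\mathbf S^3\times\mathbf R$. It has two ends, and its end compactification is $\hat S=O\cup\{z_0\}\cong\mathbf S^4$. Let $S$ be the PL 4-sphere and $q:W\to S\setminus\{y_0,y_1\}$ the map of (PZ). By PL homogeneity (RS) we may take
$$S=\{y_0,y_1\}*S_0,\qquad S_0\text{ a triangulated PL 3-sphere},$$
with $*$ the join, so that $y_0,y_1$ are the suspension points.

**Step 1: extend $q$ over the ends.** This produces a map of spheres. Since $q$ is proper, a sufficiently small connected punctured neighborhood of $x_0$ (or of $z_0$) is mapped off any prescribed compact subset of $S\setminus\{y_0,y_1\}$, hence into a small neighborhood of exactly one of $y_0,y_1$. So $q$ extends to a continuous $F_0:\hat S\to S$ with ends going to ends. As $q$ is nondegenerate, $q(W)\not\subset B_q$. The complement of $B_q$ in $S\setminus\{y_0,y_1\}$ is connected, because $\dim B_q\le2$, and $q$ is a finite covering over it; so all its fibres there are nonempty. Thus the compact image of $F_0$ contains a dense set, and $F_0$ is onto. Only $x_0,z_0$ can map to $y_0,y_1$, so the correspondence is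 bijective. Name $y_0,y_1$ so that
$$F_0^{-1}(y_0)=\{x_0\},\qquad F_0^{-1}(y_1)=\{z_0\}.$$

**Step 2: $q$ is positive.** This lets Lemma 1 apply. Nondegeneracy gives $\dim q^{-1}(B_q)\le2$, so $W\setminus q^{-1}(B_q)$ is connected, and $q$ is a local homeomorphism there. Orient $S$ so that $q$ preserves orientation on it. Every open 4-simplex on which $q$ is affine contains points of $W\setminus q^{-1}(B_q)$, so $q$ preserves orientation on it. By Lemma 1, $q$ is discrete and open.

**Step 3: $F_0$ is a branched covering.** Openness at the two added points remains. Let $U$ be a neighborhood of $x_0$. By compactness and $F_0^{-1}(y_0)=\{x_0\}$, there is a neighborhood $B'$ of $y_0$ with $F_0^{-1}(B')\subset U$. As $F_0$ is onto, $B'\subset F_0(U)$. The same holds at $z_0$. Fibres are discrete and compact, hence finite.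

## 6. Extending the germ at $x_0$ over $M$ by barycentric colouring

**The colouring map.** Take a triangulated closed oriented PL $n$-manifold and its barycentric subdivision. Give each vertex as colour the dimension of the simplex of which it is the barycenter. An $n$-simplex then has all colours $0,\dots,n$, once each. Map it by the colour preserving linear isomorphism to one of two copies $\Delta_+,\Delta_-$ of an $n$-simplex glued along their boundaries, chosen according to the sign of its colour ordering. The choices agree on common faces, because these land in $\partial\Delta_+=\partial\Delta_-$, and the map is positive.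

For $n=1$ and a circle with $k$ edges, the $2k$ half-edges alternate in sign, and we get the $k$-fold covering of a circle. For $n=2$ and the boundary of a tetrahedron there are 24 triangles, and the map has degree 12. Near $e_0$, $e_1$, $e_2$ the target has two triangles, and the stars of vertices of colour $0,1,2$ have $6,4,6$ triangles. So the local degrees are $3,2,3$, and indeed $4\cdot3=6\cdot2=4\cdot3=12$.

We use this on the complement of a neighborhood of $x_0$ and must match it with $F_0$ along the boundary. The device is to apply the colouring in $S$ as well.

**Step 1: cut $M$.** We separate $x_0$ from a compact polyhedron. Let $u:S\to[-1,1]$ be linear on simplices with $u(y_0)=-1$, $u|_{S_0}=0$, $u(y_1)=1$. Put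
$$O_0=F_0^{-1}(\{u\le0\}),\quad O_0^\circ=F_0^{-1}(\{u<0\}),\quad Y=q^{-1}(S_0),\quad g=q|_Y:Y\to S_0,\quad N=M\setminus O_0^\circ.$$
Since $z_0\notin O_0$, the set $O_0$ is a compact subset of $O$, and $O_0^\circ$ is an open neighborhood of $x_0$ in $M$. Clearly $M=N\cup O_0$ and $N\cap O_0=Y$.

The set $N$ is a compact polyhedron in the PL manifold $M\setminus x_0$. It is closed in $M$, hence compact. In the open set $W$ it equals $q^{-1}(\{u\ge0\})$, a subpolyhedron. Near points of $M\setminus O$ it contains the open set $M\setminus O_0$. So it is locally polyhedral. In the same way $Y$ is a compact subpolyhedron, of dimension at most 3 as $q$ is nondegenerate, and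
$$N^+=M\setminus F_0^{-1}(\{u<-\tfrac12\})$$
is a compact polyhedron in $M\setminus x_0$. It contains $N$ in its interior, since $M\setminus F_0^{-1}(\{u\le-\frac12\})$ is open and contains $N$.

**Step 2: compatible triangulations.** We want $g$ to respect colours. Choose a triangulation $T_0$ of $N$ with $Y$ a subcomplex $L_0$. By (RS) there are a subdivision $L$ of $L_0$ and a subdivision $K$ of the triangulation of $S_0$ with $g:L\to K$ simplicial; it is injective on simplices because $g$ is finite-to-one. Extend $L$ to a subdivision $T$ of $T_0$. Let $L',K',T'$ be the barycentric subdivisions, with vertices coloured as above. Since $g$ maps each simplex of $L$ linearly and isomorphically onto a simplex of $K$, it takes barycenters to barycenters. Hence $g:L'\to K'$ is simplicial and colour preserving. Colours in $L'$ and $K'$ are at most 3; each 4-simplex of $T'$ has colours $0,\dots,4$.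

**Step 3: the target.** Let $\Delta$ be a 4-simplex with vertices $e_0,\dots,e_4$, let $\delta=e_0e_1e_2e_3$, and let
$$\Sigma=\Delta_+\cup_{\partial\Delta}\Delta_-$$
be the PL 4-sphere made from two copies, oriented so that $(e_0,\dots,e_4)$ is positive in $\Delta_+$ and negative in $\Delta_-$. This is consistent: two 4-simplices sharing a 3-face lie on opposite sides of it, so the same ordering of vertices has opposite signs.

**Step 4: a positive map $\Phi:S\to\Sigma$.** This carries the colouring on $S_0$ to both cones. Give $y_0$ and $y_1$ the colour 4. For a 3-simplex $\rho=r_0r_1r_2r_3$ of $K'$ ($r_i$ of colour $i$) let $\varepsilon(\rho)=\pm$ be the sign of $(r_0,r_1,r_2,r_3,y_1)$ in $S$. Since $y_0,y_1$ lie on opposite sides of $\rho$, the sign of $(r_0,r_1,r_2,r_3,y_0)$ is $-\varepsilon(\rho)$. Let $\Phi$ be the linear isomorphism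
$$y_1*\rho\to\Delta_{\varepsilon(\rho)},\qquad y_0*\rho\to\Delta_{-\varepsilon(\rho)},\qquad r_i\mapsto e_i,\quad y_0,y_1\mapsto e_4. \tag{3}$$
On common faces the definitions agree, since both are colour preserving and linear into $\partial\Delta$. So $\Phi$ is PL and nondegenerate. By the choice of signs it preserves orientation on every 4-simplex. By Lemma 1 it is a branched covering, with finite fibres since $S$ is compact. It folds $S_0$ onto the tetrahedron $\delta$; this does no harm. Put
$$F_1=\Phi\circ F_0:\hat S\to\Sigma .$$
This is a branched covering with finite fibres. On $W$ it is a positive PL map, and $F_1(x_0)=F_1(z_0)=e_4$.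

**Step 5: the map $p$.** This is the extension over $M$. On $O_0$ let $p=F_1$. On $N$ define $p$ on the simplices of $T'$: a simplex of dimension $\le3$ goes by the colour preserving linear map to the face of $\partial\Delta$ with the same colours; a 4-simplex $A$ goes by the colour preserving linear isomorphism to $\Delta_{\varepsilon(A)}$, where $\varepsilon(A)=\pm$ is the sign in $M$ of its vertices in colour order. This is well defined and continuous on $N$, because boundary faces of 4-simplices go to $\partial\Delta$ by the rule for lower dimensions. It preserves orientation on every $A$.

The two definitions agree on $Y$. Let $s$ be a simplex of $L'$. Its dimension is at most 3, so the second definition gives the colour preserving linear map of $s$ into $\delta$. The first gives $\Phi\circ g|_s$: here $g$ maps $s$ linearly and preserves colours onto a simplex of $K'$, and by (3) $\Phi$ maps that simplex linearly and preserves colours into $\delta$. The results are equal.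

So $p:M\to\Sigma$ is continuous. On $M\setminus x_0$ it is PL, because it is PL on the closed polyhedra $N$ and $O_0\setminus x_0$. It is nondegenerate. Any small 4-simplex on which it is affine, in a triangulation with $N$ as a subcomplex, lies in $N$ or in $O_0$, and in both $p$ preserves orientation. So $p|_{M\setminus x_0}$ is positive.

The germ of $p$ at $x_0$, and indeed all of $p|_{O_0^\circ}$, is now a piece of the branched covering $F_1$ of the sphere $\hat S$.

## 7. Suspending the germs of $p$ along $N$

The other pieces of $p$ must also be found in branched coverings of spheres. By (RS) choose triangulations $T^+$ of $N^+$, with $N$ a subcomplex, and $R$ of $\Sigma$ for which $p:T^+\to R$ is simplicial; it is injective on simplices. Let $v$ be a vertex of $T^+$ in $N$, and $w=p(v)$. Write $\mathrm{St}$ for closed stars and $\mathrm{lk}$ for links.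

Since $v$ is interior to $N^+$, the star $\mathrm{St}(v)=v*\mathrm{lk}(v)$ is a neighborhood of $v$ in the PL manifold $M\setminus x_0$, and $\mathrm{lk}(v)$ is a PL 3-sphere. So is $\mathrm{lk}(w)$. A simplex $v*\tau$ is mapped isomorphically onto $w*p(\tau)$, so $p:\mathrm{St}(v)\to\mathrm{St}(w)$ is the cone of a simplicial map $\ell_v:\mathrm{lk}(v)\to\mathrm{lk}(w)$, injective on simplices. The open star $\mathrm{St}(v)\setminus\mathrm{lk}(v)$ is homeomorphic to $\mathbf R^4$, hence open in $M$ by invariance of domain.

Let $E_v=\{v,v'\}*\mathrm{lk}(v)$, a PL 4-sphere, with the orientation extending that of $\mathrm{St}(v)\subset M$. By (RS) $\mathrm{cl}(\Sigma\setminus\mathrm{St}(w))$ is a PL ball with boundary $\mathrm{lk}(w)$, so it is PL homeomorphic to $w'*\mathrm{lk}(w)$ rel $\mathrm{lk}(w)$. Thus $\Sigma\cong\{w,w'\}*\mathrm{lk}(w)$ by a PL homeomorphism that is the identity on $\mathrm{St}(w)$. Let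
$$F_v:E_v\to\Sigma,\qquad v\mapsto w,\quad v'\mapsto w',\quad F_v|_{\mathrm{lk}(v)}=\ell_v,$$
be the join. It is PL and nondegenerate, and $F_v=p$ on $\mathrm{St}(v)$. It is positive: for a 3-simplex $\tau$ of $\mathrm{lk}(v)$ it preserves orientation on $v*\tau$ because $p$ does. Replacing $v$ by $v'$ reverses the sign in $E_v$, and replacing $w$ by $w'$ reverses the sign of $w*\ell_v(\tau)$ in $\Sigma$, so it preserves orientation on $v'*\tau$ as well. By Lemma 1, $F_v$ is a branched covering.

The open stars of the finitely many vertices $v\in N$ cover $N$: each point of $N$ is in an open simplex of the subcomplex $N$, hence in the open star of any vertex of it. Together with $O_0^\circ$ they form a finite open cover of $M$.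

## 8. Joining branched coverings of spheres

We have finitely many branched coverings, $F_1$ and the $F_v$, and want one. The naive connected sum fails. Suppose we remove from two domains balls that are mapped homeomorphically onto the same ball $\delta\subset\Sigma$, and glue the boundaries. Then both sides of the gluing sphere are mapped to the *outside* of $\delta$, the new map folds there, and it is not open. We need between them a piece both of whose boundary spheres are mapped from the *inside*. In dimension 2 this is the map $z+z^{-1}$ on the annulus $R^{-1}\le|z|\le R$, $R>1$: it is two-to-one (counting multiplicity) onto a filled ellipse, and each boundary circle goes homeomorphically onto the boundary ellipse.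

**The connecting piece.** Let $H$ be the boundary of a 3-simplex and
$$\omega:(\text{octagon})*H\to(\text{square})*H$$
the join of the simplicial double covering of circles with $\mathrm{id}_H$. Domain and target are PL 4-spheres, and 4-simplices are joins of an edge and a triangle. So $\omega$ is nondegenerate, and for suitable orientations positive, because the covering of circles preserves orientation on all edges. By Lemma 1 it is discrete and open. It is onto, and a double covering off $H$. Let $Q$ be a PL ball inside an open 4-simplex of the target. Each edge of the square has two preimage edges, so $\omega^{-1}(Q)=Q_1\sqcup Q_2$ with homeomorphisms $Q_j\to Q$. Let $A$ be the domain minus $\operatorname{int}(Q_1\cup Q_2)$. This is the full preimage of the closed complement of $Q$, which is a PL ball by (RS). So $\omega$ restricts to a surjective discrete open map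
$$\beta:A\to\mathbf B^4 .$$
It maps each of the two boundary spheres of $A$ homeomorphically onto $\partial\mathbf B^4$, is a local homeomorphism near $\partial A$, and sends $A\setminus\partial A$ into $\operatorname{int}\mathbf B^4$. For a PL ball $\delta$ in place of $\mathbf B^4$ we speak of a PL copy $\beta:A\to\delta$.

We use M. Brown's generalized Schoenflies theorem, denoted (B): a bicollared 3-sphere in a 4-sphere bounds closed balls on both sides. The Alexander trick says that a homeomorphism between the boundaries of two balls extends to the balls.

**Lemma 7.** Let $f_j:X_j\to\Sigma$, $j=1,2$, be branched coverings of topological 4-spheres. Let $\delta\subset\operatorname{int}\delta^+\subset\Sigma$ with $\delta,\delta^+$ PL balls, let $f_j$ map $\delta_j^+\subset X_j$ homeomorphically onto $\delta^+$, and let $\delta_j\subset\delta_j^+$ correspond to $\delta$. Glue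
$$X=(X_1\setminus\operatorname{int}\delta_1)\cup A\cup(X_2\setminus\operatorname{int}\delta_2)$$
along boundary spheres by the homeomorphisms compatible with the maps to $\partial\delta$, and let $f=f_j$ on $X_j\setminus\operatorname{int}\delta_j$ and $f=\beta:A\to\delta$ on $A$. Then $f:X\to\Sigma$ is a branched covering, and there is a homeomorphism $X\cong X_1$ that is the identity on $X_1\setminus\operatorname{int}\delta_1$.

*Proof.* *The domain.* The sphere $\partial\delta_2$ is bicollared, as $\delta_2$ corresponds to $\delta$ in $\delta^+$. By (B), $X_2\setminus\operatorname{int}\delta_2$ is a closed ball. So $A\cup(X_2\setminus\operatorname{int}\delta_2)$ is $A$ with one boundary sphere capped by a ball. By the Alexander trick it is homeomorphic to $A\cup Q_2$, that is, to the sphere $(\text{octagon})*H$ minus $\operatorname{int}Q_1$, which is a ball. Hence $X$ is $X_1$ with the ball $\delta_1$ replaced by another ball, and the Alexander trick extends the identity of $X_1\setminus\operatorname{int}\delta_1$ to a homeomorphism $X\to X_1$.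

*The map.* It is well defined and continuous by the choice of the gluings. Fibres are finite: each of the three maps is discrete on a compact space. For openness, consider a point of a gluing sphere. The $A$ side is mapped into $\delta$, and the side of $X_j\setminus\operatorname{int}\delta_j$ is mapped near $\partial\delta_j$ to $\delta^+\setminus\operatorname{int}\delta$, each by a local homeomorphism of manifolds with boundary. They fit to a local homeomorphism. At other points $f$ is locally $f_1$, $f_2$, or $\beta$ on $A\setminus\partial A\to\operatorname{int}\delta$, which are open. $\square$

**Choosing the balls.** Let $I$ consist of $0$ and the vertices $v$ of Section 7. Put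
$$f_0=F_1,\quad E_0=\hat S,\quad C_0=O_0;\qquad f_v=F_v,\quad C_v=\mathrm{St}(v)\subset E_v .$$
The sets $C_i$, which carry the local models, must not be touched by the surgery. Each $C_i$ is closed, and $E_i\setminus C_i$ is nonempty: it contains $z_0$ for $i=0$ and $v'$ for $i=v$. So $f_i(E_i\setminus C_i)$ is open and nonempty.

The compact set $f_i(B_{f_i})$ is nowhere dense. Indeed $f_v$ is injective on open 4-simplices, and so is $F_1$ on the open 4-simplices of a countable triangulation of $W$ on whose simplices it is affine. So $B_{f_i}$, apart from at most the two points $x_0,z_0$, lies in a countable union of simplices of dimension $\le3$, and their images are closed and nowhere dense. By Baire, the compact set $f_i(B_{f_i})$ has empty interior.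

Hence we can choose distinct points $t_i\in f_i(E_i\setminus C_i)\setminus f_i(B_{f_i})$, with $t_0\neq e_4$, and $s_i\in E_i\setminus C_i$ with $f_i(s_i)=t_i$. Since $f_i$ is open and injective near $s_i$, it maps a neighborhood of $s_i$ homeomorphically onto a neighborhood of $t_i$. So there are pairwise disjoint small PL balls $\delta_i^+$, with concentric smaller PL balls $\delta_i\subset\operatorname{int}\delta_i^+$ around $t_i$, and sets $\tilde\delta_i\subset\tilde\delta_i^+\subset E_i\setminus C_i$ around $s_i$ such that $f_i$ maps $(\tilde\delta_i^+,\tilde\delta_i)$ homeomorphically onto $(\delta_i^+,\delta_i)$. We also take $e_4\notin\delta_0^+$.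

**The map $F$.** Start with $\mathrm{id}:\Sigma\to\Sigma$ and apply Lemma 7 once for each $i\in I$. At stage $i$ join the map constructed so far, with $\delta_1^+$ in Lemma 7 the copy of $\delta_i^+$ in the original $\Sigma$, to $f_i:E_i\to\Sigma$, with $\tilde\delta_i^+$ as $\delta_2^+$. The balls $\delta_i^+$ are disjoint, so earlier stages have not changed the copy of $\delta_i^+$. The result is a branched covering $F:X\to\Sigma$ with
$$X=\Big(\Sigma\setminus\bigcup_i\operatorname{int}\delta_i\Big)\cup\bigcup_iA_i\cup\bigcup_i\big(E_i\setminus\operatorname{int}\tilde\delta_i\big)\cong\mathbf S^4, \tag{4}$$
where $F$ is the identity on the first part, $\beta_i:A_i\to\delta_i$ on $A_i$, and $f_i$ on $E_i\setminus\operatorname{int}\tilde\delta_i$.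

*Proof of Theorems 3 and 4(a).* As $C_i\subset E_i\setminus\tilde\delta_i\subset X$, the inclusions
$$h_0:O_0^\circ\to X,\qquad h_v:\mathrm{St}(v)\setminus\mathrm{lk}(v)\to X$$
are open embeddings. We have $F\circ h_0=F_1=p$ on $O_0^\circ$ and $F\circ h_v=F_v=p$ on the open star of $v$. These open sets cover $M$. So $p:M\to\Sigma$ is locally modelled on $F$, and $M$ has no QC structure. Identify $X$ and $\Sigma$ with $\mathbf S^4$, the latter by a PL homeomorphism to the boundary of a 5-simplex followed by radial projection. Corollary 6 gives (a), and that no $\phi F\psi$ is quasiregular. $\square$

## 9. A PL structure off two points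

*Proof of Theorem 4(b).* By construction $x_0,z_0\in E_0\setminus\tilde\delta_0^+\subset X$, because both are mapped to $e_4\notin\delta_0^+$; in particular $\tilde\delta_0\subset W$. The goal is to make $F$ positive on $X\setminus\{x_0,z_0\}$.

*The PL structure.* On $X\setminus\{x_0,z_0\}$ the pieces $\Sigma\setminus\bigcup\operatorname{int}\delta_i$, $A_i$, $E_v\setminus\operatorname{int}\tilde\delta_v$ and $W\setminus\operatorname{int}\tilde\delta_0$ are PL manifolds with boundary; the $\tilde\delta_i$ are PL balls since $f_i$ is PL and injective near them. The gluing maps are composed of restrictions of the PL maps $\beta_i$, $f_i$ and their inverses, so they are PL homeomorphisms. This gives a PL structure for which $F$ is PL and nondegenerate.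

*Orientations.* On each piece $F$ preserves the orientation of 4-simplices for a suitable orientation of the piece: on $\Sigma$ take the given one, on $A_i$ the one for which $\beta_i$, a copy of a restriction of $\omega$, preserves orientation, and $F_v$ and $F_1|_W$ are positive. Along the gluing spheres $F$ is a local homeomorphism, and near them all these orientations are pulled back from $\Sigma$ by $F$. So they fit together.

*Quasiregularity.* In oriented PL charts $F$ is locally piecewise affine with finitely many affine pieces, each of positive determinant. Hence it is locally Lipschitz and satisfies $|F'|^4\le KJ_F$ almost everywhere locally, with $K$ the maximum over the pieces. So $F$ is locally quasiregular for the QC structures defined by the PL structures.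

*The target is standard.* Radial projection from the boundary of a 5-simplex to the round sphere is bi-Lipschitz, and PL charts of that boundary are locally bi-Lipschitz. So PL charts of $\Sigma$ and standard charts of $\mathbf S^4$ are related by locally bi-Lipschitz, hence locally QC, maps: the QC structure of $\Sigma$ is the standard one. $\square$

## 10. Inserting the example into an arbitrary branched covering

*Proof of Theorem 4(c).* Let $f:\mathbf S^4\to\Sigma\cong\mathbf S^4$ be a branched covering and $V\subset\mathbf S^4$ open and nonempty. We join $F$ to $f$ inside $V$ without touching the sets $C_i$.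

*A place in $X$ away from the $C_i$.* Let
$$X_0=\Big(\Sigma\setminus\bigcup_i\operatorname{int}\delta_i\Big)\cup\bigcup_iA_i\subset X .$$
It is disjoint from all $C_i$, since $C_i\cap\tilde\delta_i=\emptyset$. We have $F(X_0)=\Sigma$, because each $\beta_i$ maps onto $\delta_i$. The frontier of $X_0$ in $X$ consists of the spheres $\partial\tilde\delta_i$, which $F$ maps into $\bigcup\partial\delta_i$.

*The balls.* By (V) the compact sets $f(B_f)$ and $F(B_F)$ have dimension $\le2$, so they are nowhere dense. The set $\bigcup_i\partial\delta_i$ is also closed and nowhere dense. The set $f(V)$ is open and nonempty, so there is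
$$t\in f(V)\setminus\Big(f(B_f)\cup F(B_F)\cup\bigcup_i\partial\delta_i\Big).$$
Choose $s\in V$ with $f(s)=t$ and $\tilde s\in X_0$ with $F(\tilde s)=t$. Then $s\notin B_f$, $\tilde s\notin B_F$, and $\tilde s$ is an interior point of $X_0$. So $f$ near $s$ and $F$ near $\tilde s$ are homeomorphisms onto neighborhoods of $t$. Hence there are PL balls $\delta\subset\operatorname{int}\delta^+$ around $t$ to which Lemma 7 applies, with corresponding balls $\delta'\subset\delta'^+\subset V$ for $f$ and $\tilde\delta\subset\tilde\delta^+\subset\operatorname{int}X_0$ for $F$.

*The map $f'$.* Lemma 7 joins $f$ and $F$ to a branched covering $f'$ on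
$$(\mathbf S^4\setminus\operatorname{int}\delta')\cup A\cup(X\setminus\operatorname{int}\tilde\delta),$$
which we identify with $\mathbf S^4$ by a homeomorphism that is the identity on $\mathbf S^4\setminus\operatorname{int}\delta'$. Then $f'=f$ off $\operatorname{int}\delta'$, in particular off $V$. Since $\tilde\delta$ misses all $C_i$, the open embeddings $h_i$ now go into the new domain, and $f'\circ h_i=F\circ h_i=p$. So $p$ is locally modelled on $f'$, and Corollary 6 gives property (a) for $f'$.

*Degrees.* Take $y\in\Sigma$ outside $\delta\cup f(B_f)\cup F(B_F)$. As $A$, $\delta'$ and $\tilde\delta$ are mapped into $\delta$, the fibre $f'^{-1}(y)$ is the disjoint union of $f^{-1}(y)$ and $F^{-1}(y)$. Moreover $f'$ is a local homeomorphism along the gluing spheres, so $f'(B_{f'})\subset f(B_f)\cup F(B_F)\cup\delta$, and $y\notin f'(B_{f'})$. Hence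
$$\deg f'=\deg f+\deg F .$$
Let $f$ be the winding map of degree $m\ge1$ from Section 1; it is a branched covering whose fibres off the image of $\{r=0\}\cup\{\infty\}$ have $m$ points. This gives maps with property (a) of every degree $\deg F+m$, $m\ge1$. The map $F$ itself has degree $\deg F$, so every degree $d\ge\deg F$ occurs. $\square$
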